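\title{Radial solutions of the fractional Brezis--Nirenberg problem do not vanish at the center}

\begin{abstract}
We prove that a nontrivial radial weak solution of the fractional Brezis--Nirenberg problem $(-\Delta)^su=\lambda u+|u|^{2_s^*-2}u$ in a ball $B_R\subset\mathbb R^n$, with $u=0$ outside, cannot vanish at the center, whether or not it changes sign. This holds for all $s\in(0,1)$, $n>2s$, $R>0$ and $\lambda\in\mathbb R$. The proof is an exact identity, valid for bounded radial solutions of $(-\Delta)^su=f(|x|,u)$, that writes the primitive of the nonlinearity at $u(0)$ as a sum of explicit terms. It comes from a Hamiltonian of the extension problem, followed from the center to infinity across the sphere $|x|=R$, where it has a jump that we compute exactly and that has the favorable sign.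
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $s\in(0,1)$, let $n\ge1$ be an integer with $n>2s$, and let $2_s^*=\frac{2n}{n-2s}$ be the critical Sobolev exponent. The fractional Laplacian on $\mathbb R^n$ is
\begin{equation}\label{eq:operator}
(-\Delta)^su(x)=C_{n,s}\,\mathrm{P.V.}\!\int_{\mathbb R^n}\frac{u(x)-u(z)}{|x-z|^{n+2s}}\,dz=\frac{C_{n,s}}2\int_{\mathbb R^n}\frac{2u(x)-u(x+z)-u(x-z)}{|z|^{n+2s}}\,dz,
\end{equation}
where $C_{n,s}>0$ is a normalizing constant. We consider the fractional Brezis--Nirenberg problem in the ball $B_R\subset\mathbb R^n$ of radius $R$ centered at the origin,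
\begin{equation}\label{eq:BN}
(-\Delta)^su=\lambda u+|u|^{2_s^*-2}u\quad\text{in }B_R,\qquad u=0\quad\text{in }\mathbb R^n\setminus B_R .
\end{equation}
Solutions are weak solutions of finite energy. With
\[
\mathcal E(u,v)=\frac{C_{n,s}}2\iint_{\mathbb R^n\times\mathbb R^n}\frac{(u(x)-u(z))(v(x)-v(z))}{|x-z|^{n+2s}}\,dx\,dz ,
\]
$H^s(\mathbb R^n)$ is the space of $v\in L^2(\mathbb R^n)$ with $\mathcal E(v,v)<\infty$, and $\mathcal H$ is the subspace of those $v$ that vanish outside $B_R$. A function $u\in\mathcal H$ is a \emph{weak solution} of $(-\Delta)^su=h$ in $B_R$, $u=0$ outside, if $\mathcal E(u,v)=\int_{B_R}hv$ for all $v\in\mathcal H$. Weak solutions of \eqref{eq:BN} are continuous (Section~\ref{sec:regularity}), so $u(0)$ is well defined. For $n=1$, ``radial'' means even. We write $u=u(r)$, $r=|x|$, for radial functions.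

The question, which comes from the work of Cora and Iacopetti \cite{CI} on sign-changing radial solutions, is whether the following property holds:
\[
(\mathcal P)\qquad\text{if $u$ is a radial solution of \eqref{eq:BN} and $u(0)=0$, then $u\equiv0$.}
\]
In the local case $s=1$ property $(\mathcal P)$ is well known: a radial solution solves an ordinary differential equation in $r$ with data $u(0)$ and $u'(0)=0$. For $s<1$ there is no such equation. If $u$ has one sign, $(\mathcal P)$ is still elementary: when $u(0)=0$, the equation at the origin reads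
\[
0=(-\Delta)^su(0)=-C_{n,s}\int_{\mathbb R^n}u(z)\,|z|^{-n-2s}\,dz ,
\]
and this forces $u\equiv0$. For a sign-changing $u$ the same relation is a single linear condition, which cancellation can satisfy.

The known result in this direction is due to Frank, Lenzmann and Silvestre, who showed that $(\mathcal P)$ holds for radial solutions vanishing at infinity of linear equations $(-\Delta)^su+Vu=0$ in $\mathbb R^n$ with $V=V(r)$ radial and nondecreasing. A solution of \eqref{eq:BN} solves a linear equation of this form in $B_R$, with $V=-\lambda-|u|^{2_s^*-2}$. But this $V$ is nondecreasing only if $|u|$ is nonincreasing in $r$, and then $u$ vanishes beyond its first zero and does not change sign. Moreover, in the linear theory monotonicity cannot be dropped: Proposition~\ref{prop:counter} gives a bounded smooth radial $V$ and a nontrivial radial solution in $\mathbb R^n$ with $u(0)=0$. From the linear point of view one might therefore expect $(\mathcal P)$ to fail. It does not fail, because the nonlinearity in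 \eqref{eq:BN} does not depend on $x$.

\begin{theorem}\label{thm:BN}
Let $s\in(0,1)$, $n>2s$, $\lambda\in\mathbb R$, $R>0$, and $F(t)=\frac\lambda2t^2+\frac1{2_s^*}|t|^{2_s^*}$. If $u\not\equiv0$ is a radial weak solution of \eqref{eq:BN}, then $F(u(0))>0$. In particular, $u(0)=0$ implies $u\equiv0$: property $(\mathcal P)$ holds.
\end{theorem}

Theorem~\ref{thm:BN} follows from an identity that involves the Caffarelli--Silvestre extension of $u$ to the half-space $\{(x,y):x\in\mathbb R^n,\ y>0\}$. Put $a=1-2s\in(-1,1)$ and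
\[
P_y(x)=p_{n,s}\frac{y^{2s}}{(|x|^2+y^2)^{(n+2s)/2}},\qquad p_{n,s}=\frac{\Gamma(\frac{n+2s}2)}{\pi^{n/2}\Gamma(s)},\qquad U(\cdot,y)=P_y*u .
\]
The constant $p_{n,s}$ makes $\int_{\mathbb R^n}P_y=1$, because in polar coordinates $\int(1+|x|^2)^{-(n+2s)/2}dx=\frac{\pi^{n/2}}{\Gamma(n/2)}B(\frac n2,s)$, with $B$ the Beta function. If $u$ is radial, then $U$ is radial in $x$, and we write $U=U(r,y)$. Finally let
\[
d_s=\frac{C_{n,s}}{2s\,p_{n,s}},\qquad \kappa=4^{-s}s^2\frac\pi{\sin\pi s}>0 .
\]
For the usual constant $C_{n,s}=4^ss\,\Gamma(\frac{n+2s}2)\big/\big(\pi^{n/2}\Gamma(1-s)\big)$ one has $d_s=2^{2s-1}\Gamma(s)/\Gamma(1-s)$, and the reflection formula $\Gamma(s)\Gamma(1-s)=\pi/\sin\pi s$ gives $d_s\kappa=\frac12\Gamma(1+s)^2$.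

\begin{theorem}\label{thm:identity}
Let $f=f(r,t)$ and $\partial_rf$ be continuous on $[0,R]\times\mathbb R$, with $f$ locally Lipschitz in $t$ uniformly in $r$, and let $F(r,t)=\int_0^tf(r,\tau)\,d\tau$. Let $u\in H^s(\mathbb R^n)\cap L^\infty(\mathbb R^n)$ be a radial weak solution of $(-\Delta)^su=f(|x|,u)$ in $B_R$, $u=0$ in $\mathbb R^n\setminus B_R$. Then $\psi=\lim_{r\uparrow R}u(r)/(R-r)^s$ exists and
\begin{equation}\label{eq:identity}
\begin{split}
F(0,u(0))={}&\frac{d_s}2\int_0^\infty y^aU_y(0,y)^2\,dy+(n-1)\,d_s\int_0^\infty\!\!\int_0^\infty y^a\,\frac{U_r^2}r\,dr\,dy\\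
&+d_s\kappa\,\psi^2-\int_0^R(\partial_rF)(r,u(r))\,dr ,
\end{split}
\end{equation}
with all terms finite (the second is absent if $n=1$). Moreover $\int_0^\infty y^aU_y(0,y)^2\,dy>0$ unless $u\equiv0$. Hence, if $\partial_rF\le0$, every nontrivial such $u$ has $F(0,u(0))>0$, and so $u(0)\ne0$.
\end{theorem}

The proof is a Hamiltonian argument of the type used by Frank, Lenzmann and Silvestre, applied to the nonlinearity itself and carried across the sphere $|x|=R$, where $U$ is singular. Section~\ref{sec:models} derives the identity by hand in two model cases. Sections~\ref{sec:regularity} and~\ref{sec:extension} collect the regularity of $u$ and $U$; Sections~\ref{sec:current} and~\ref{sec:blowup} analyze the singularity; Section~\ref{sec:proof} proves the theorems; Section~\ref{sec:complements} contains consequences and the counterexample.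

\section{Two model cases}\label{sec:models}

Nothing in this section is used in the proofs. Here $f=f(t)$ is autonomous and $F'=f$, $F(0)=0$.

\subsection{The Laplacian}

Let $u$ be a smooth radial solution of $-\Delta u=f(u)$ in $B_R$ with $u(R)=0$, so that $u''+\frac{n-1}ru'+f(u)=0$. Multiplying by $u'$ shows that $H(r)=\frac12u'(r)^2+F(u(r))$ satisfies $H'=-\frac{n-1}ru'^2$. Since $H(0)=F(u(0))$ and $H(R)=\frac12u'(R)^2$,
\begin{equation}\label{eq:local}
F(u(0))=(n-1)\int_0^R\frac{u'(r)^2}r\,dr+\frac12u'(R)^2 .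
\end{equation}
For $n\ge2$ this proves $(\mathcal P)$ with no uniqueness theorem for the differential equation, and without regard to the sign of $u$. The two terms on the right correspond to the second and third terms of \eqref{eq:identity}: for $s=1$ one has $\psi=-u'(R)$, and $\frac12\Gamma(1+s)^2=\frac12$. The first term of \eqref{eq:identity} has no local counterpart, and it matters: for $n=1$ the even function $u=1-\cos x$ solves $-u''=u-1$ on $(-2\pi,2\pi)$ and vanishes at $0$ and $\pm2\pi$, whereas Theorem~\ref{thm:identity} excludes such behavior for every locally Lipschitz autonomous $f$.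

\subsection{The half-Laplacian on an interval}\label{sub:half}

Take $n=1$, $s=\frac12$ and the usual constant $C_{1,1/2}=1/\pi$. This borderline case $n=2s$ lies outside the range of the theorems, but it is the one in which the whole computation can be seen. Here $a=0$, $d_s=1$, $\kappa=\pi/8$, the extension $U$ is the harmonic extension of $u$ to the upper half-plane, and $-U_y(x,0)=(-\Delta)^{1/2}u(x)$.

Let $u$ be even, solve $(-\Delta)^{1/2}u=f(u)$ in $(-R,R)$ and vanish outside. With $z=x+iy$, the function $h=U_x-iU_y$ is holomorphic, and so is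
\[
h^2=(U_x^2-U_y^2)-2i\,U_xU_y .
\]
Near $R$ we expect $u\approx\psi\,(R-x)_+^{1/2}$. A harmonic function with these boundary values is $\psi\operatorname{Im}\sqrt{z-R}=\psi\operatorname{Re}(-i\sqrt{z-R})$, for which $h^2=-\frac{\psi^2}{4(z-R)}$. Assume then that $h$ is continuous up to the real axis away from $\pm R$, that $h=O(|z|^{-2})$ at infinity, and that
\begin{equation}\label{eq:pole}
(z-R)\,h(z)^2\to-\tfrac14\psi^2\qquad(z\to R).
\end{equation}
Apply Cauchy's theorem to $h^2$ on the boundary of the first quadrant, indented at $R$ by a small half-circle, and take imaginary parts.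
\begin{itemize}
\item On $(0,R)$ we have $U_x=u'$ and $U_y=-f(u)$, so $\operatorname{Im}h^2=2u'f(u)$, with integral $-2F(u(0))$.
\item On $(R,\infty)$ the equation gives nothing, but $U_x=0$ there, so $\operatorname{Im}h^2=0$.
\item On the small half-circle, run clockwise, $\int\frac{dz}{z-R}=-i\pi$, and \eqref{eq:pole} gives the contribution $\frac\pi4\psi^2$.
\item On the imaginary axis, run downward, $U_x=0$ by symmetry and $dz=i\,dy$, which gives $\int_0^\infty U_y(0,y)^2dy$.
\end{itemize}
The sum is zero, that is, $F(u(0))=\frac12\int_0^\infty U_y(0,y)^2dy+\frac\pi8\psi^2$. This is \eqref{eq:identity}, and $\kappa$ is half a residue.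

\begin{example}\label{ex:half}
Let $R=1$ and $\Theta(z)=\sqrt{1-z^2}+iz$ with the principal root, which is holomorphic in the upper half-plane. Since $\Theta\cdot(\sqrt{1-z^2}-iz)=1$ and $\sqrt{1-z^2}\sim-iz$ at infinity, $\Theta=O(|z|^{-1})$. So $U=\operatorname{Re}\Theta$ is the bounded harmonic extension of $u=(1-x^2)_+^{1/2}$, and $h=\Theta'=i-z/\sqrt{1-z^2}=i\Theta/\sqrt{1-z^2}$. On $(-1,1)$ we read off $-U_y=\operatorname{Im}h=1$, so $f\equiv1$, $F(t)=t$, and $\psi^2=2$. The assumptions hold: $h=O(|z|^{-2})$ and $(z-1)h^2=\Theta^2/(1+z)\to-\frac12$. Finally $U(0,y)=\sqrt{1+y^2}-y$ and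
\[
\int_0^\infty\Big(1-\frac y{\sqrt{1+y^2}}\Big)^2dy=\Big[2y-2\sqrt{1+y^2}-\arctan y\Big]_0^\infty=2-\frac\pi2 ,
\]
so the identity reads $1=\frac12(2-\frac\pi2)+\frac\pi8\cdot2$.
\end{example}

\subsection{What carries over}

In general the analogue of the Hamiltonian in \eqref{eq:local} is
\[
H(r)=\frac{d_s}2\int_0^\infty y^a\big(U_r^2-U_y^2\big)(r,y)\,dy+F(u(r)).
\]
The integrand has no sign, so one cannot stop at $r=R$ as in the local case; one has to follow $H$ to infinity, where it vanishes. The computation above shows that this is possible, since the boundary term $U_r\cdot y^aU_y$ is known on both sides of $R$: inside by the equation, outside because $U_r=0$. The price is the crossing of $r=R$. We replace $h^2$ by a vector field $\mathbf J$ in the quadrant $\{r>0,\ y>0\}$, Cauchy's theorem by the divergence theorem, and $\operatorname{Im}\sqrt{z-R}$ by an explicit profile $W$. The pointwise gradient asymptotics \eqref{eq:pole} are more than the boundary regularity theorem we use provides; we prove an averaged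 form of them by an energy estimate.

\section{Regularity of the solution}\label{sec:regularity}

\subsection{Boundedness}

Theorem~\ref{thm:identity} concerns bounded solutions, so we first show that weak solutions of \eqref{eq:BN} are bounded. We use the Sobolev inequality $S\|v\|_{2_s^*}^2\le\mathcal E(v,v)$ for $v\in H^s(\mathbb R^n)$, with $S>0$, and the fact that $g(v)\in\mathcal H$ if $v\in\mathcal H$ and $g$ is Lipschitz with $g(0)=0$. At the critical exponent the potential $\mathcal V=\lambda+|u|^{2_s^*-2}$ lies only in $L^{n/2s}(B_R)$, which is exactly the borderline for absorbing it by the Sobolev inequality; what saves the argument is that the part of $\mathcal V$ above a high level has small norm.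

\begin{lemma}\label{lem:bounded}
Every weak solution $u$ of \eqref{eq:BN}, $\lambda\in\mathbb R$, is bounded.
\end{lemma}

\begin{proof}
\emph{Step 1: $u\in L^q$ for all $q<\infty$.} For $\beta\ge0$ and $T>0$ let $g(t)=t\min(|t|,T)^{2\beta}$ and $G(t)=\int_0^t\sqrt{g'}$. Both are Lipschitz and nondecreasing, and the Cauchy--Schwarz inequality gives $(G(b)-G(c))^2\le(b-c)(g(b)-g(c))$, hence $\mathcal E(G(u),G(u))\le\mathcal E(u,g(u))$. Since $\sqrt{g'(\tau)}$ equals $\sqrt{2\beta+1}\,|\tau|^\beta$ for $|\tau|<T$ and $T^\beta$ for $|\tau|>T$, we have $\min(|\tau|,T)^\beta\le\sqrt{g'(\tau)}\le\sqrt{2\beta+1}\,|\tau|^\beta$, and integration gives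
\[
\frac{|t|\min(|t|,T)^\beta}{\beta+1}\le|G(t)|\le\sqrt{2\beta+1}\,|t|^{\beta+1}.
\]
(For $|t|>T$ the lower bound is $\frac{T^{\beta+1}}{\beta+1}+T^\beta(|t|-T)\ge\frac{T^\beta|t|}{\beta+1}$.) In particular $0\le tg(t)\le(\beta+1)^2G(t)^2$. Test the equation with $g(u)$, split $B_R$ according to whether $\mathcal V>K$, and use H\"older's inequality with exponents $\frac n{2s}$ and $\frac{2_s^*}2$: for every $K>0$,
\[
S\|G(u)\|_{2_s^*}^2\le\int_{B_R}\mathcal V\,u\,g(u)\le(\beta+1)^2\Big(\|\mathcal V1_{\{\mathcal V>K\}}\|_{n/2s}\|G(u)\|_{2_s^*}^2+K\|G(u)\|_2^2\Big).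
\]
Choose $K$, depending on $\beta$ but not on $T$, with $(\beta+1)^2\|\mathcal V1_{\{\mathcal V>K\}}\|_{n/2s}\le S/2$. Then $\|u\min(|u|,T)^\beta\|_{2_s^*}^2\le C\int|u|^{2\beta+2}$ with $C$ independent of $T$. As $T\to\infty$, monotone convergence shows that $u\in L^{2\beta+2}$ implies $u\in L^{2_s^*(\beta+1)}$. Each step multiplies the exponent by $2_s^*/2>1$; start from $\beta=0$.

\emph{Step 2: $u\in L^\infty$.} By Step 1, $h=\mathcal Vu\in L^q(B_R)$ for some $q>\frac n{2s}$, that is, $1-\frac1q>\frac2{2_s^*}$. For $k\ge0$ let $u_k=(u-k)^+\in\mathcal H$ and $A_k=\{u>k\}\subset B_R$. Since $(b-c)\big((b-k)^+-(c-k)^+\big)\ge\big((b-k)^+-(c-k)^+\big)^2$, testing with $u_k$ gives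
\[
S\|u_k\|_{2_s^*}^2\le\int|h|\,u_k\le\|h\|_q\,\|u_k\|_{2_s^*}|A_k|^{1-1/q-1/2_s^*}.
\]
For $l>k$ we have $(l-k)|A_l|^{1/2_s^*}\le\|u_k\|_{2_s^*}$, so
\[
|A_l|\le C_0(l-k)^{-2_s^*}|A_k|^\theta,\qquad\theta=2_s^*\big(1-\tfrac1q\big)-1>1 .
\]
Stampacchia's iteration finishes the proof. Let $\mu=2_s^*/(\theta-1)$, choose $M>0$ with $M^{2_s^*}\ge C_0|B_R|^{\theta-1}2^{\mu\theta}$, and let $k_j=M(1-2^{-j})$. If $|A_{k_j}|\le|B_R|2^{-j\mu}$, then, as $2_s^*=\mu\theta-\mu$,
\[
|A_{k_{j+1}}|\le C_0M^{-2_s^*}2^{(j+1)(\mu\theta-\mu)}|B_R|^\theta2^{-j\mu\theta}\le|B_R|2^{-(j+1)\mu}.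
\]
By induction $|A_M|=0$. The same applies to $-u$, which also solves \eqref{eq:BN}.
\end{proof}

\subsection{Interior and boundary regularity}

For $\varphi\in C_c^\infty(\mathbb R^n)$ the function $(-\Delta)^s\varphi$ is bounded and $O(|x|^{-n-2s})$, hence integrable. For bounded $v$ we say that $(-\Delta)^sv=\omega$ in an open set $\Omega$ \emph{in the distributional sense} if $\int v\,(-\Delta)^s\varphi=\int\omega\varphi$ for all $\varphi\in C_c^\infty(\Omega)$. Bounded weak solutions are distributional solutions, since for each $z$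
\[
\int(v(x)-v(x+z))(\varphi(x)-\varphi(x+z))\,dx=\int v(x)\big(2\varphi(x)-\varphi(x+z)-\varphi(x-z)\big)\,dx ,
\]
and Fubini's theorem gives $\mathcal E(v,\varphi)=\int v\,(-\Delta)^s\varphi$. We use four facts.
\begin{description}
\item[(R1)] (Ros-Oton and Serra \cite{RS1}.) If $\Omega$ is a bounded $C^{1,1}$ domain, $h\in L^\infty(\Omega)$, and $u$ is the weak solution of $(-\Delta)^su=h$ in $\Omega$, $u=0$ outside, then $u\in C^s(\mathbb R^n)$ and $u/\delta^s$ extends to an element of $C^\alpha(\overline\Omega)$ for some $\alpha>0$, where $\delta=\operatorname{dist}(\cdot,\partial\Omega)$.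
\item[(R2)] (Silvestre \cite[Prop.~2.8]{Si}.) If $v\in L^\infty(\mathbb R^n)$ and $(-\Delta)^sv=\omega\in C^\gamma(\mathbb R^n)$, $\gamma\in(0,1)$, then $v\in C^{\gamma+2s}$ if $\gamma+2s<1$, and $v\in C^{1,\gamma+2s-1}$ if $1<\gamma+2s<2$.
\item[(R3)] (Riesz potential, $n>2s$.) There is $c>0$ such that for bounded, compactly supported $\omega$ the function $v=c\,|\cdot|^{2s-n}*\omega$ solves $(-\Delta)^sv=\omega$ in $\mathbb R^n$. It is bounded, since the kernel is locally integrable and bounded away from the origin.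
\item[(R4)] (Poisson formula for balls.) There is $c'>0$ such that every smooth bounded $w$ on $\mathbb R^n$ with $(-\Delta)^sw=0$ in $B_\varrho(x_0)$ satisfies, for $x\in B_\varrho(x_0)$,
\[
w(x)=c'\int_{|z-x_0|>\varrho}\Big(\frac{\varrho^2-|x-x_0|^2}{|z-x_0|^2-\varrho^2}\Big)^s\frac{w(z)}{|x-z|^n}\,dz .
\]
\end{description}
Differentiating the kernel in (R4) gives $|D^kw|\le C_k\|w\|_\infty$ on $B_{\varrho/2}(x_0)$. If $w$ is only bounded and $(-\Delta)^sw=0$ in an open set $\Omega$ in the distributional sense, these bounds apply uniformly to the mollifications of $w$ on balls compactly contained in $\Omega$, so $w$ is smooth in $\Omega$.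

\begin{lemma}\label{lem:reg}
Let $f$ and $u$ be as in Theorem~\ref{thm:identity}.
\begin{enumerate}
\item[(i)] $u\in C^s(\mathbb R^n)$, the limit $\psi$ exists, and $u(x)=b(x)(R-|x|)_+^s$, where $b$ is bounded and continuous on $\mathbb R^n$ and $b=\psi$ for $|x|\ge R$.
\item[(ii)] $u\in C^{1,\beta}_{\mathrm{loc}}(B_R)$ for some $\beta\in(0,1)$ with $1+\beta>2s$.
\item[(iii)] For compact $K\subset B_R$ there is $C$ with $|2u(x)-u(x+z)-u(x-z)|\le C\min(|z|^{1+\beta},1)$ for $x\in K$, $z\in\mathbb R^n$. The last integral in \eqref{eq:operator} converges absolutely and equals $f(|x|,u(x))$ for every $x\in B_R$.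
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The function $f(|x|,u)$ is bounded, so (R1) applies with $\delta=R-|x|$. The extension of $u/\delta^s$ is radial, hence equal to a constant $\psi$ on $\partial B_R$; extend it by $\psi$.

(ii) First, (R2) localizes. Let $\omega=f(|x|,u)\in C^\gamma_{\mathrm{loc}}(B_R)$, let $B$ be a ball with $\overline B\subset B_R$, and take $\eta\in C_c^\infty(B_R)$ with $\eta=1$ on $B$. The Riesz potential $v$ of $\eta\omega\in C^\gamma(\mathbb R^n)$ has the regularity stated in (R2), and $u-v$ is bounded with $(-\Delta)^s(u-v)=0$ in $B$, hence smooth in $B$. So $u$ has that regularity locally in $B_R$.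

Next, $f$ is Lipschitz in $(r,t)$ on $[0,R]\times[-\|u\|_\infty,\|u\|_\infty]$, in $t$ by assumption and in $r$ because $\partial_rf$ is continuous. Thus $u\in C^\gamma_{\mathrm{loc}}(B_R)$ implies $\omega\in C^\gamma_{\mathrm{loc}}(B_R)$ for $\gamma\in(0,1)$. Let $I$ be the set of $\gamma\in(0,1)$ with $u\in C^\gamma_{\mathrm{loc}}(B_R)$; it is an interval that contains $(0,s]$. Let $\gamma^*=\sup I$. If $\gamma^*+2s\le1$, pick $\gamma$ with $\max(0,\gamma^*-2s)<\gamma<\gamma^*$; then $\gamma\in I$ and $\gamma+2s<1$, so $\gamma+2s\in I$, although $\gamma+2s>\gamma^*$. Hence $\gamma^*>1-2s$, and we can pick $\gamma$ with $\max(0,1-2s)<\gamma<\min(\gamma^*,2-2s)$. Then $\gamma\in I$ and $1<\gamma+2s<2$, and (ii) holds with $\beta=\gamma+2s-1$.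

(iii) For $|z|\le\frac12\operatorname{dist}(K,\partial B_R)$ write the second difference as $\int_0^1[\nabla u(x-\tau z)-\nabla u(x+\tau z)]\cdot z\,d\tau$ and use (ii); for larger $|z|$ use that $u$ is bounded. Since $1+\beta>2s$, the function $\min(|z|^{1+\beta},1)|z|^{-n-2s}$ is integrable, so the integral in \eqref{eq:operator} defines a continuous function $\tilde\omega$ on $B_R$. For $\varphi\in C_c^\infty(B_R)$, Fubini's theorem and translation in $x$ move the second difference from $u$ to $\varphi$, so $\int\tilde\omega\varphi=\int u\,(-\Delta)^s\varphi=\int\omega\varphi$. Both $\tilde\omega$ and $\omega$ are continuous, so they coincide.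
\end{proof}

\section{The extension}\label{sec:extension}

Write $X=(x,y)$ and $L=\Delta_X+\frac ay\partial_y=y^{-a}\operatorname{div}(y^a\nabla\,\cdot\,)$ in the half-space $\{y>0\}\subset\mathbb R^{n+1}$.

\begin{lemma}\label{lem:poisson}
Let $0<\sigma<2s$ and $|\phi(x)-\phi(z)|\le M|x-z|^\sigma$ on $\mathbb R^n$. Then $\Phi(\cdot,y)=P_y*\phi$ is smooth in $\{y>0\}$, satisfies $L\Phi=0$ there, and $|\Phi(x,y)-\phi(x)|\le CMy^\sigma$. In particular $\Phi$ extends continuously to $\{y\ge0\}$ with $\Phi(\cdot,0)=\phi$.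
\end{lemma}

\begin{proof}
Since $2s(2s-1)+2sa=0$, we have $L(y^{2s}g)=y^{2s}\big(\Delta_Xg+\frac{1+2s}yg_y\big)$. For $g=|X|^{-m}$ the bracket equals $m\,(m-n-2s)|X|^{-m-2}$, which vanishes for $m=n+2s$. So $L$ annihilates $P_y(x)$. For $X$ in a compact subset of $\{y>0\}$ every derivative of $P_y(x-z)$ is $O((1+|z|)^{-n-2s})$, so we may differentiate under the integral. Finally $|\Phi(x,y)-\phi(x)|\le M\int P_y(z)|z|^\sigma dz=My^\sigma\int P_1(z)|z|^\sigma dz$, which is finite because $\sigma<2s$.
\end{proof}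

To identify an extension with an explicit function we need a uniqueness statement. Some growth condition is necessary, since $Ly^{2s}=0$ and $y^{2s}$ vanishes on the boundary.

\begin{lemma}\label{lem:unique}
Let $Z$ be continuous on $\{y\ge0\}$ and $C^2$ in $\{y>0\}$, with $LZ=0$, $Z(\cdot,0)=0$ and $|Z|\le C(1+|X|)^s$. Then $Z\equiv0$.
\end{lemma}

\begin{proof}
Let $\mathcal B_T=\{|X|<T,\ y>0\}$. If $v$ is continuous on $\overline{\mathcal B_T}$ and $Lv=0$ in $\mathcal B_T$, then $\max_{\overline{\mathcal B_T}} v=\max_{\partial\mathcal B_T}v$. Indeed $L(v+\tau y^2)=(2+2a)\tau>0$ for $\tau>0$, while at an interior maximum the gradient vanishes and the Laplacian is $\le0$; so $v\le\max_{\partial\mathcal B_T}v+\tau T^2$ for every $\tau>0$.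

Fix $\sigma$ with $s<\sigma<\min(1,2s)$ and let $E$ be the extension of $|x|^\sigma$, to which Lemma~\ref{lem:poisson} applies with $M=1$. The function $E$ is homogeneous of degree $\sigma$, continuous, and positive on the closed unit half-sphere, so $E\ge c|X|^\sigma$ with $c>0$. Given $\epsilon>0$, for all large $T$ we have $\pm Z-\epsilon E\le0$ on $\partial\mathcal B_T$: on the flat part because $Z=0$, on the curved part because $\sigma>s$. Hence $|Z|\le\epsilon E$ in $\mathcal B_T$. Let $T\to\infty$ and then $\epsilon\to0$.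
\end{proof}

From now on $f$ and $u$ are as in Theorem~\ref{thm:identity}, and $U(r,y)$ denotes $U(re,y)$ with $e=(1,0,\dots,0)$. By Lemmas~\ref{lem:reg}(i) and~\ref{lem:poisson}, $U$ is continuous for $y\ge0$, and for $y>0$ it is smooth and even in $r\in\mathbb R$. In the plane variables $(r,y)$, in which $\nabla$ and $\operatorname{div}$ are taken from now on, the equation $LU=0$ reads
\begin{equation}\label{eq:radial}
\operatorname{div}(y^a\nabla U)=(y^aU_r)_r+(y^aU_y)_y=-\frac{n-1}r\,y^aU_r\quad(r,y>0),\qquad U_r(0,y)=0 .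
\end{equation}
The next lemma describes $\nabla U$ at the boundary of the quadrant, away from the point $(R,0)$.

\begin{lemma}\label{lem:traces}
\begin{enumerate}
\item[(i)] As $y\to0$, $U_r\to u_r$ and $y^aU_y\to-d_s^{-1}f(r,u(r))$ uniformly on compact subsets of $[0,R)$.
\item[(ii)] On compact subsets of $\{r>R,\ y\ge0\}$, $|U|+|U_r|\le Cy^{2s}$ and $|y^aU_y|\le C$.
\item[(iii)] For $|X|\ge2R$, $|U|\le C|X|^{-n}$ and $y^a|\nabla U|^2\le Cy^{2s-1}|X|^{-2n-4s}$.
\item[(iv)] On compact subsets of $\{r\ge0,\ y\ge0\}\setminus\{(R,0)\}$, $y^a|\nabla U|^2\le C(y^a+y^{-a})$, which is integrable because $|a|<1$.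
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $K\subset B_R$ be compact. The kernel
\[
k_y(z)=y^a\partial_yP_y(z)=\frac{p_{n,s}}{(|z|^2+y^2)^{(n+2s)/2}}\Big(2s-\frac{(n+2s)y^2}{|z|^2+y^2}\Big)
\]
is even, has integral zero because $\int P_y=1$ for all $y$, satisfies $|k_y(z)|\le C|z|^{-n-2s}$, and tends to $k_0(z)=2sp_{n,s}|z|^{-n-2s}$ for $z\ne0$. Therefore
\[
y^aU_y(x,y)=-\frac12\int k_y(z)\big(2u(x)-u(x+z)-u(x-z)\big)\,dz .
\]
With $k_0$ in place of $k_y$ the right side is $-d_s^{-1}(-\Delta)^su(x)=-d_s^{-1}f(|x|,u(x))$. By Lemma~\ref{lem:reg}(iii) the difference is at most $C\int|k_y-k_0|\min(|z|^{1+\beta},1)\,dz$ for all $x\in K$, and this tends to $0$ by dominated convergence.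

For the tangential derivative take $\eta\in C_c^\infty(B_R)$ with $\eta=1$ near $K$. Then $\eta u\in C^1_c(\mathbb R^n)$, so $\nabla_x(P_y*(\eta u))=P_y*\nabla(\eta u)\to\nabla(\eta u)$ uniformly. On $K$, $P_y*((1-\eta)u)$ is $y^{2s}$ times a function that is smooth up to $y=0$, because the support of $(1-\eta)u$ is at positive distance from $K$; its $x$-gradient is $O(y^{2s})$.

(ii), (iii) Write $U=y^{2s}g$ with $g(X)=p_{n,s}\int_{B_R}u(z)\,|X-(z,0)|^{-n-2s}dz$, which is smooth away from $\overline{B_R}\times\{0\}$. Then $U_r=y^{2s}g_r$ and $y^aU_y=2sg+yg_y$, which gives (ii). For $|X|\ge2R$ and $|z|\le R$ we have $|X-(z,0)|\ge|X|/2$, so $|g|\le C|X|^{-n-2s}$ and $|\nabla g|\le C|X|^{-n-2s-1}$. Since $y\le|X|$, we get $|U|\le C|X|^{-n}$, and both $y^aU_r^2=y^{2s-1}(yg_r)^2$ and $y^aU_y^2=y^{2s-1}(2sg+yg_y)^2$ obey the stated bound.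

(iv) By (i), (ii) and smoothness for $y>0$, the functions $U_r$ and $y^aU_y$ are bounded on such a set, and $y^aU_y^2=y^{-a}(y^aU_y)^2$.
\end{proof}

\section{The current and the boundary profile}\label{sec:current}

In the local case we multiplied the equation by $u'$. Multiplying \eqref{eq:radial} by $U_r$ produces a divergence. For a function $\Phi(r,y)$ define the current
\[
\mathbf J[\Phi]=\Big(\tfrac12y^a(\Phi_r^2-\Phi_y^2),\ y^a\Phi_r\Phi_y\Big).
\]
Its flux through the half-line $\{r\}\times(0,\infty)$ is the integral in the Hamiltonian $H(r)$. If we identify $\mathbb R^2$ with $\mathbb C$, so that $\nabla\Phi=\Phi_r+i\Phi_y$, then $\mathbf J[\Phi]=\frac12y^a(\nabla\Phi)^2$, the square being a complex square; for $a=0$ this is the conjugate of $\frac12h^2$ in Section~\ref{sub:half}. Consequently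
\begin{equation}\label{eq:Jbounds}
|\mathbf J[\Phi]|=\tfrac12y^a|\nabla\Phi|^2,\qquad|\mathbf J[\Phi+D]-\mathbf J[\Phi]|\le\tfrac12y^a|\nabla D|^2+y^a|\nabla D||\nabla\Phi| .
\end{equation}
Since the weight does not depend on $r$, for every $C^2$ function $\Phi$ and $y>0$,
\begin{equation}\label{eq:divJ}
\operatorname{div}\mathbf J[\Phi]=y^a(\Phi_r\Phi_{rr}-\Phi_y\Phi_{ry})+\Phi_r(y^a\Phi_y)_y+y^a\Phi_y\Phi_{ry}=\Phi_r\operatorname{div}(y^a\nabla\Phi).
\end{equation}
By \eqref{eq:radial},
\begin{equation}\label{eq:divJU}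
\operatorname{div}\mathbf J[U]=-\frac{n-1}r\,y^aU_r^2\le0 .
\end{equation}

Near $(R,0)$ the function $U$ should look like $\psi$ times the extension of $t_-^s$, where $t=r-R$ and $t_-=\max(-t,0)$. For $s=\frac12$ this extension is $\operatorname{Im}\sqrt{t+iy}$; for general $s$ it turns out to be the $2s$-th power of that function. In polar coordinates $t=\rho\cos\theta$, $y=\rho\sin\theta$, $\theta\in[0,\pi]$, let
\[
W(t,y)=\rho^s\sin^{2s}(\theta/2)=2^{-s}(\rho-t)^s .
\]
The function $W$ is continuous for $y\ge0$, smooth for $y>0$, homogeneous of degree $s$, and satisfies $0\le W\le\rho^s$ and $W(t,0)=t_-^s$. Let $N=(\cos\theta,\sin\theta)$.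

\begin{lemma}\label{lem:W}
For $y>0$:
\begin{enumerate}
\item[(i)] $W_t=-s\rho^{s-1}\sin^{2s}(\theta/2)$ and $y^aW_y=2^{1-2s}s\,\rho^{-s}\cos^{2-2s}(\theta/2)$;
\item[(ii)] $\mathbf J[W]=-4^{-s}s^2\rho^{-1}\cot^{1-2s}(\theta/2)\,N$;
\item[(iii)] $\operatorname{div}(y^a\nabla W)=0$;
\item[(iv)] $\rho\int_0^\pi\mathbf J[W]\cdot N\,d\theta=-\kappa$ for every $\rho>0$, and $\iint_{\rho_1<\rho<\rho_2}y^a|\nabla W|^2\,dt\,dy=2\kappa(\rho_2-\rho_1)$;
\item[(v)] $\int_{\mathbb R^n}P_y(x-\zeta)\,(\zeta_1)_-^s\,d\zeta=W(x_1,y)$ for all $x\in\mathbb R^n$.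
\end{enumerate}
\end{lemma}

\begin{proof}
In complex notation $N=e^{i\theta}$ and $\nabla W=e^{i\theta}(W_\rho+i\rho^{-1}W_\theta)$. Since $\sin\frac\theta2+i\cos\frac\theta2=ie^{-i\theta/2}$,
\[
\nabla W=e^{i\theta}s\rho^{s-1}\sin^{2s-1}(\theta/2)\big(\sin\tfrac\theta2+i\cos\tfrac\theta2\big)=ie^{i\theta/2}\,s\rho^{s-1}\sin^{2s-1}(\theta/2).
\]
Taking real and imaginary parts and using $y^a=\rho^{1-2s}\big(2\sin\frac\theta2\cos\frac\theta2\big)^{1-2s}$ gives (i). Squaring gives $(\nabla W)^2=-e^{i\theta}s^2\rho^{2s-2}\sin^{4s-2}(\theta/2)$, and multiplying by $\frac12y^a$ gives (ii).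

A field $A(\rho,\theta)N$ has divergence $\rho^{-1}\partial_\rho(\rho A)$, so $\operatorname{div}\mathbf J[W]=0$ by (ii). Since $W_t\ne0$ for $y>0$, identity \eqref{eq:divJ} gives (iii). For (iv),
\[
\int_0^\pi\cot^{1-2s}(\theta/2)\,d\theta=2\int_0^{\pi/2}\sin^{2s-1}\vartheta\,\cos^{1-2s}\vartheta\,d\vartheta=B(s,1-s)=\frac\pi{\sin\pi s},
\]
which gives the flux, and the energy follows from $y^a|\nabla W|^2=2|\mathbf J[W]|$.

(v) Let $Z$ be the difference of the two sides. Lemma~\ref{lem:poisson} applies to $\phi(\zeta)=(\zeta_1)_-^s$ with $\sigma=s$, $M=1$, and shows that the left side is annihilated by $L$, has boundary values $\phi$, and is at most $|x|^s+Cy^s$. By (iii), $W(x_1,y)$ has the same properties. Lemma~\ref{lem:unique} gives $Z\equiv0$.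
\end{proof}

Part (ii) explains the sign of the jump: the current of the profile points toward the singular point everywhere, which is a sink of strength $\kappa$. Its size $\rho^{-1}$ is critical, since the flux through a half-circle neither vanishes nor blows up as the radius shrinks.

\section{Blow-up at the boundary sphere}\label{sec:blowup}

From now on $t=r-R$, so that $\rho=\sqrt{(r-R)^2+y^2}$, and $0<\varepsilon<R/8$. Let
\[
D(r,y)=U(r,y)-\psi W(r-R,y).
\]
We must show that $\mathbf J[U]$ and $\psi^2\mathbf J[W]$ have asymptotically the same flux at scale $\varepsilon$. By \eqref{eq:Jbounds} and Lemma~\ref{lem:W}(iv), it is enough that the energy of $D$ on the half-annulus $\varepsilon<\rho<2\varepsilon$ be small compared with the energy $2\kappa\varepsilon$ of $W$. Fact (R1) controls the values of $u$ near $\partial B_R$, not its derivatives. So we first transfer it to the values of $D$, and then pass from values to energy by a Caccioppoli estimate.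

\begin{lemma}\label{lem:blowup}
$m(\varepsilon):=\varepsilon^{-s}\sup\{|D|:\rho\le4\varepsilon,\ y\ge0\}\to0$ as $\varepsilon\to0$.
\end{lemma}

\begin{proof}
Let $u_\varepsilon(\zeta)=\varepsilon^{-s}u(Re+\varepsilon\zeta)=b(Re+\varepsilon\zeta)\,\ell_\varepsilon(\zeta)^s$ with $\ell_\varepsilon(\zeta)=(R-|Re+\varepsilon\zeta|)_+/\varepsilon$. The triangle inequality gives $\ell_\varepsilon\le|\zeta|$, and $|Re+\varepsilon\zeta|=R+\varepsilon\zeta_1+O(\varepsilon^2)$ gives $\ell_\varepsilon\to(\zeta_1)_-$ locally uniformly. By Lemma~\ref{lem:reg}(i), $v_\varepsilon=u_\varepsilon-\psi\,(\zeta_1)_-^s$ tends to $0$ locally uniformly and $|v_\varepsilon|\le C|\zeta|^s$. Since $\varepsilon^nP_{\varepsilon y}(\varepsilon x)=P_y(x)$, Lemma~\ref{lem:W}(v) and the homogeneity of $W$ give, for $|t|\le4$ and $0<y\le4$,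
\[
\varepsilon^{-s}D(R+\varepsilon t,\varepsilon y)=\int P_y(te-\zeta)\,v_\varepsilon(\zeta)\,d\zeta .
\]
For $|\zeta|\ge M\ge8$ we have $P_y(te-\zeta)\le C|\zeta|^{-n-2s}$, so the right side is at most $\sup_{|\zeta|\le M}|v_\varepsilon|+CM^{-s}$ in absolute value; by continuity the bound also holds for $y=0$. Let $\varepsilon\to0$ and then $M\to\infty$.
\end{proof}

\begin{lemma}\label{lem:energy}
$\displaystyle\iint_{\varepsilon<\rho<2\varepsilon}y^a|\nabla D|^2\,dr\,dy=o(\varepsilon)$ as $\varepsilon\to0$.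
\end{lemma}

\begin{proof}
Let $\eta=\eta_0(\rho/\varepsilon)$ with $\eta_0\in C_c^\infty((\frac12,4))$, $0\le\eta_0\le1$, $\eta_0=1$ on $[1,2]$. Then $|\nabla\eta|\le C/\varepsilon$, and $r>R/2$ on $\operatorname{supp}\eta$. By \eqref{eq:radial} and Lemma~\ref{lem:W}(iii), $\operatorname{div}(y^a\nabla D)=-\frac{n-1}ry^aU_r$. Multiply by $\eta^2D$ and integrate over $\{y>\delta\}$:
\[
\iint_{y>\delta}y^a\nabla D\cdot\nabla(\eta^2D)=(n-1)\iint_{y>\delta}\frac{y^aU_r\,\eta^2D}r-\int_{y=\delta}\eta^2D\,y^aD_y\,dr .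
\]
Let $\delta\to0$ with $\varepsilon$ fixed. On $\operatorname{supp}\eta$ the functions $y^a$, $y^a|\nabla U|^2$ and $y^a|\nabla W|^2$ are integrable by Lemmas~\ref{lem:traces}(iv) and~\ref{lem:W}(iv), and $D$ is bounded, so the area integrals converge. For $\delta\le\varepsilon/4$, the points of $\operatorname{supp}\eta$ at height $\delta$ have $\varepsilon/4\le|r-R|\le4\varepsilon$. On the part $r>R$, $U$ and $W$ tend to $0$ uniformly while $y^aU_y$ and $y^aW_y$ stay bounded (Lemmas~\ref{lem:traces}(ii) and~\ref{lem:W}(i)), so this part tends to $0$. On the part $r<R$, $\theta\to\pi$ uniformly, so $y^aW_y\to0$ and $y^aD_y\to-d_s^{-1}f(r,u(r))$ uniformly. The boundary term thus tends to $d_s^{-1}\int_{r<R}\eta^2Df\,dr$, evaluated at $y=0$, which is at most $Cm\varepsilon^{1+s}$ in absolute value, where $m=m(\varepsilon)$ and $C$ denotes constants independent of $\varepsilon$.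

Expand $\nabla(\eta^2D)=\eta^2\nabla D+2\eta D\nabla\eta$ and write $U_r=D_r+\psi W_t$. Young's inequality gives
\[
|2\eta D\nabla D\cdot\nabla\eta|\le\tfrac14\eta^2|\nabla D|^2+4D^2|\nabla\eta|^2,\qquad\tfrac{n-1}r\eta^2|U_rD|\le\tfrac14\eta^2|\nabla D|^2+C\eta^2D^2+C\eta^2|D||W_t| .
\]
Absorbing the two finite gradient terms,
\[
\frac12\iint\eta^2y^a|\nabla D|^2\le C\iint y^aD^2(|\nabla\eta|^2+\eta^2)+C\iint\eta^2y^a|D||W_t|+Cm\varepsilon^{1+s}.
\]
On $\operatorname{supp}\eta$ we have $|D|\le m\varepsilon^s$ and $|W_t|\le C\varepsilon^{s-1}$, and $\iint_{\rho<4\varepsilon}y^a=C\varepsilon^{3-2s}$. The right side is at most $C(m^2\varepsilon+m\varepsilon^2+m\varepsilon^{1+s})$, which is $o(\varepsilon)$ by Lemma~\ref{lem:blowup}.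
\end{proof}

\section{Proofs of the theorems}\label{sec:proof}

Lemma~\ref{lem:energy} controls $\nabla D$ on average over half-annuli, not on individual half-circles. We therefore remove the singular point by a smooth cutoff whose gradient lives on such a half-annulus (Figure~\ref{fig:domain}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!30] (4.2,0) arc (0:180:1.2) -- (2.4,0) arc (180:0:0.6) -- cycle;
\draw[->] (0,0) -- (7,0) node[right] {$r$};
\draw[->] (0,0) -- (0,3.2) node[above] {$y$};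
\draw[very thick] (0,0) -- (3,0);
\draw[dashed] (0,0.2) rectangle (6.4,2.8);
\fill (3,0) circle (0.05) node[below] {$R$};
\node[below] at (1.2,-0.05) {$y^aU_y=-f/d_s$};
\node[below] at (5.2,-0.05) {$U_r=0$};
\node[left] at (0,1.5) {$U_r=0$};
\node at (3,1.5) {$\varepsilon<\rho<2\varepsilon$};
\node at (5.2,2.3) {$\operatorname{div}\mathbf J\le0$};
\end{tikzpicture}
\caption{The quadrant of the variables $r=|x|$ and $y$, with the boundary information on the extension $U$. The divergence theorem is applied to $\chi_\varepsilon\mathbf J$ on the dashed rectangle $(0,T)\times(\delta,T)$. The cutoff $\chi_\varepsilon$ vanishes near the singular point $(R,0)$ and rises from $0$ to $1$ across the shaded half-annulus, where $\rho$ is the distance to $(R,0)$.}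
\label{fig:domain}
\end{figure}

\begin{proof}[Proof of the identity \eqref{eq:identity}]
The limit $\psi$ exists by Lemma~\ref{lem:reg}(i). Let $\mathbf J=\mathbf J[U]$. Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing with $\chi=0$ on $(-\infty,1]$ and $\chi=1$ on $[2,\infty)$, and put $\chi_\varepsilon=\chi(\rho/\varepsilon)$.

\emph{Step 1: fixed $\varepsilon$.} Let $0<\delta\le\varepsilon/2$, $T>2R$ and $Q=(0,T)\times(\delta,T)$. Since $U$ is smooth on $\mathbb R\times(0,\infty)$, the field $\chi_\varepsilon\mathbf J$ is smooth on $\overline Q$, and by \eqref{eq:divJU}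
\[
-(n-1)\iint_Q\chi_\varepsilon\frac{y^aU_r^2}r+\iint_Q\mathbf J\cdot\nabla\chi_\varepsilon=\int_{\partial Q}\chi_\varepsilon\,\mathbf J\cdot\nu ,
\]
with $\nu$ the outward normal. Let $\delta\to0$ and then $T\to\infty$, side by side.

\emph{Bottom.} The flux is $-\int_0^T\chi_\varepsilon U_r\,y^aU_y\,dr$ at $y=\delta$, and $|r-R|\ge\varepsilon/2$ where $\chi_\varepsilon\ne0$. By Lemma~\ref{lem:traces}(i) the part $r<R$ tends to $d_s^{-1}\int_0^R\bar\chi_\varepsilon\,u_rf(r,u)\,dr$, where $\bar\chi_\varepsilon(r)=\chi((R-r)/\varepsilon)$. By Lemma~\ref{lem:traces}(ii) the part $r>R$ is $O(\delta^{2s})$.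

\emph{Left.} Here $\chi_\varepsilon=1$ and $U_r=0$, so the flux is $\frac12\int_\delta^Ty^aU_y(0,y)^2dy$. It increases to $\frac12\int_0^\infty y^aU_y(0,y)^2dy$, which is finite by Lemma~\ref{lem:traces}(iv) for $y\le2R$ and by Lemma~\ref{lem:traces}(iii) for $y\ge2R$.

\emph{Right and top.} By \eqref{eq:Jbounds} and Lemma~\ref{lem:traces}(iii), $|\mathbf J|\le Cy^{2s-1}T^{-2n-4s}$ on both sides. Since $\int_0^Ty^{2s-1}dy=T^{2s}/2s$ and $T\cdot T^{2s-1}=T^{2s}$, both fluxes are $O(T^{-2n-2s})$ uniformly in $\delta$.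

The term with $\nabla\chi_\varepsilon$ converges by Lemma~\ref{lem:traces}(iv), and the term with $U_r^2/r$ by monotone convergence; its limit is finite because all other terms have finite limits. With integrals over the quadrant,
\begin{equation}\label{eq:eps}
-(n-1)\iint\chi_\varepsilon\frac{y^aU_r^2}r+\iint\mathbf J\cdot\nabla\chi_\varepsilon=\frac12\int_0^\infty y^aU_y(0,y)^2dy+\frac1{d_s}\int_0^R\bar\chi_\varepsilon\,u_rf(r,u)\,dr .
\end{equation}

\emph{Step 2: the last term as $\varepsilon\to0$.} The function $F$ is $C^1$, with $\partial_rF=\int_0^t\partial_rf\,d\tau$, and $u\in C^1([0,R))$. So $u_rf(r,u)=\frac d{dr}F(r,u(r))-(\partial_rF)(r,u(r))$. Since $\bar\chi_\varepsilon(0)=1$ and $\bar\chi_\varepsilon=0$ near $R$,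
\[
\int_0^R\bar\chi_\varepsilon u_rf\,dr=-F(0,u(0))-\int_0^R\bar\chi_\varepsilon'\,F(r,u(r))\,dr-\int_0^R\bar\chi_\varepsilon\,(\partial_rF)(r,u(r))\,dr .
\]
The middle integral is at most $\sup_{[R-2\varepsilon,R]}|F(r,u(r))|$, because $\int|\bar\chi_\varepsilon'|=1$, and this tends to $|F(R,0)|=0$. The last integrand is bounded. The limit is $-F(0,u(0))-\int_0^R(\partial_rF)(r,u(r))\,dr$.

\emph{Step 3: the jump.} We have $\nabla\chi_\varepsilon=\varepsilon^{-1}\chi'(\rho/\varepsilon)N$, supported in $\{\varepsilon\le\rho\le2\varepsilon\}$. In polar coordinates Lemma~\ref{lem:W}(iv) gives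
\[
\iint\mathbf J[W]\cdot\nabla\chi_\varepsilon=-\kappa\int_0^\infty\varepsilon^{-1}\chi'(\rho/\varepsilon)\,d\rho=-\kappa .
\]
Let $e(\varepsilon)$ be the energy in Lemma~\ref{lem:energy}. By \eqref{eq:Jbounds} with $\Phi=\psi W$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:W}(iv),
\[
\Big|\iint(\mathbf J-\psi^2\mathbf J[W])\cdot\nabla\chi_\varepsilon\Big|\le\frac C\varepsilon\Big(e(\varepsilon)+|\psi|\sqrt{e(\varepsilon)}\sqrt{2\kappa\varepsilon}\Big)\to0 .
\]
So the second term of \eqref{eq:eps} tends to $-\kappa\psi^2$.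

\emph{Step 4: conclusion.} As $\varepsilon\downarrow0$, $\chi_\varepsilon\uparrow1$, and the first term of \eqref{eq:eps} converges by monotone convergence, to a finite limit because the other terms converge. Multiplying the limit of \eqref{eq:eps} by $d_s$ and rearranging gives \eqref{eq:identity}.
\end{proof}

The identity shows $F(0,u(0))\ge0$ when $\partial_rF\le0$. Strict inequality comes from the nonlocal first term, because a radial function with compact support is determined by its extension on the axis.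

\begin{proof}[End of the proof of Theorem~\ref{thm:identity}]
Suppose $\int_0^\infty y^aU_y(0,y)^2dy=0$. Then $U(0,\cdot)$ is constant on $(0,\infty)$, and the constant is $0$ by Lemma~\ref{lem:traces}(iii). In polar coordinates, with $\nu_0=\frac{n+2s}2$,
\[
\int_0^Ru(r)\,r^{n-1}\big(1+r^2y^{-2}\big)^{-\nu_0}dr=0\qquad\text{for all }y>0 .
\]
For $y>R$ the binomial series $\sum_k\binom{-\nu_0}kr^{2k}y^{-2k}$ converges uniformly in $r\in[0,R]$, and $\binom{-\nu_0}k=(-1)^k\nu_0(\nu_0+1)\cdots(\nu_0+k-1)/k!\ne0$. Integrating term by term gives a power series in $y^{-2}$ that vanishes for $0<y^{-2}<R^{-2}$, so $\int_0^Ru(r)r^{n-1}r^{2k}dr=0$ for all $k\ge0$. Polynomials in $r^2$ are dense in $C([0,R])$ by the Weierstrass theorem in the variable $r^2$. Hence $\int_0^R(u\,r^{n-1})^2dr=0$ and $u\equiv0$.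

If $\partial_rF\le0$ and $u\not\equiv0$, all terms on the right of \eqref{eq:identity} are nonnegative and the first is positive, so $F(0,u(0))>0$. Since $F(0,0)=0$, $u(0)\ne0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:BN}]
By Lemma~\ref{lem:bounded}, $u$ is bounded. The function $f(t)=\lambda t+|t|^{2_s^*-2}t$ is $C^1$ because $2_s^*>2$, and $\partial_rF=0$. Theorem~\ref{thm:identity} applies for either sign of $\lambda$.
\end{proof}

\begin{remark}
For autonomous $f$, the computation of Step 1 on a strip $r_1<r<r_2$ that avoids $R$ gives $H(r_1)-H(r_2)=(n-1)d_s\iint_{r_1<r<r_2}y^aU_r^2/r$ for the Hamiltonian $H$ of Section~\ref{sec:models}. Also $H(0)=F(u(0))-\frac{d_s}2\int_0^\infty y^aU_y(0,y)^2dy$, and $H(r)\to0$ as $r\to\infty$ by Lemma~\ref{lem:traces}(iii). So \eqref{eq:identity} says that $H(R^-)-H(R^+)=d_s\kappa\psi^2$: the Hamiltonian is nonincreasing on $[0,R)$ and on $(R,\infty)$, and it does not jump up at $R$.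
\end{remark}

\section{Consequences and the role of the hypotheses}\label{sec:complements}

In Theorem~\ref{thm:identity}, the condition $n>2s$ enters through the Riesz potential (R3); the boundedness of $u$ through (R1); the Lipschitz condition on $f$ through the bootstrap in Lemma~\ref{lem:reg}(ii), which gives the traces in Lemma~\ref{lem:traces}(i); and $\partial_rF\le0$ only in the sign of the last term of \eqref{eq:identity}. Radial symmetry gives the planar equation \eqref{eq:radial} and the vanishing of $U_r$ on the axis. It cannot be dropped. Functions that are even in $x_1$ and functions that are odd in $x_1$ are orthogonal both for $\mathcal E$ and in $L^2$, so a minimizer of $\mathcal E(v,v)$ among odd $v\in\mathcal H$ with $\|v\|_2=1$, which exists because $\mathcal H$ embeds compactly in $L^2(B_R)$, is a weak solution of $(-\Delta)^su=\mu u$ in $B_R$. It is bounded by the proof of Lemma~\ref{lem:bounded}, continuous by (R1), and vanishes at $0$.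

\begin{corollary}\label{cor:general}
Property $(\mathcal P)$ holds for bounded radial weak solutions of $(-\Delta)^su=f(|x|,u)$ in $B_R$, $u=0$ outside, whenever $f$ is as in Theorem~\ref{thm:identity} and $\partial_rF\le0$. This covers every locally Lipschitz autonomous $f(t)$, and $f=-V(r)t$ with $V\in C^1([0,R])$ nondecreasing. Moreover, for such $V$ and $\mu\in\mathbb R$, any two bounded radial weak solutions of $(-\Delta)^su+Vu=\mu u$ in $B_R$, $u=0$ outside, are linearly dependent.
\end{corollary}

\begin{proof}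
The first statement is contained in Theorem~\ref{thm:identity}. For $f=(\mu-V(r))t$ we have $\partial_rF=-\frac12V'(r)t^2\le0$. If $u_1,u_2$ are two solutions, there is $(c_1,c_2)\ne(0,0)$ with $c_1u_1(0)+c_2u_2(0)=0$, and the solution $c_1u_1+c_2u_2$ vanishes identically.
\end{proof}

The boundary term in \eqref{eq:identity} also appears in the Pohozaev identity, and eliminating it gives a quantitative form of $(\mathcal P)$.

\begin{corollary}\label{cor:quant}
Let $C_{n,s}$ be the usual constant. For autonomous locally Lipschitz $f$, every nontrivial bounded radial weak solution satisfies $F(u(0))>\frac12\Gamma(1+s)^2\psi^2$. For $\lambda>0$, every nontrivial radial weak solution of \eqref{eq:BN} satisfies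
\[
u(0)^2+\frac{n-2s}{n\lambda}|u(0)|^{2_s^*}>\frac{2s}n\,\frac1{|B_R|}\int_{B_R}u^2 .
\]
\end{corollary}

\begin{proof}
The first inequality is \eqref{eq:identity} with $d_s\kappa=\frac12\Gamma(1+s)^2$. The Pohozaev identity of Ros-Oton and Serra \cite{RS2} states
\[
(2s-n)\int_\Omega uf(u)+2n\int_\Omega F(u)=\Gamma(1+s)^2\int_{\partial\Omega}(u/\delta^s)^2\,x\cdot\nu .
\]
For \eqref{eq:BN} the critical terms cancel, since $2n/2_s^*=n-2s$, and the quadratic terms add up to $2s\lambda\int u^2$. On $\partial B_R$ we have $x\cdot\nu=R$, and $R\,|\partial B_R|=n|B_R|$. Thus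
\begin{equation}\label{eq:poho}
2s\lambda\int_{B_R}u^2=\Gamma(1+s)^2\psi^2\,n|B_R| ,
\end{equation}
and $F(u(0))>\frac{s\lambda}{n|B_R|}\int u^2$. Multiply by $2/\lambda$.
\end{proof}

For $\lambda<0$, \eqref{eq:poho} forces $u\equiv0$, so with the usual constant the content of Theorem~\ref{thm:BN} lies in the range $\lambda\ge0$.

We close with the counterexample for linear equations without monotonicity. Any smooth $u$ solves $(-\Delta)^su+Vu=0$ with $V=-(-\Delta)^su/u$, and the only issue is that $V$ be regular at the zeros of $u$ and bounded at infinity. As seen in Section~\ref{sec:intro}, $u$ must change sign. We prescribe a double zero at the origin and a simple zero on $|x|=1$, and then correct $u$ away from its zeros, without changing its signs, so that $(-\Delta)^su$ vanishes at the same places. Nonlocality makes this possible.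

\begin{proposition}\label{prop:counter}
There are a bounded radial $V\in C^\infty(\mathbb R^n)$ and a radial $u\in C^\infty(\mathbb R^n)\cap H^s(\mathbb R^n)$, $u\not\equiv0$, vanishing at infinity, with $(-\Delta)^su+Vu=0$ in $\mathbb R^n$ and $u(0)=0$.
\end{proposition}

\begin{proof}
\emph{The function $u$.} Let $u_0=|x|^2(|x|^2-1)(1+|x|^2)^{-(n+2s+4)/2}$. Then $u_0<0$ for $0<|x|<1$, $u_0>0$ for $|x|>1$, and $|D^ku_0|\le C_k(1+|x|)^{-n-2s-k}$. Let
\[
\Lambda(v)=(\Lambda_0(v),\Lambda_1(v))=-C_{n,s}^{-1}\big((-\Delta)^sv(0),\,(-\Delta)^sv(e)\big)\in\mathbb R^2 .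
\]
Call $b$ a \emph{bump} if $b\in C_c^\infty(\mathbb R^n)$ is radial, nonnegative, nonzero, and supported away from $\{0\}\cup\{|x|=1\}$. For a bump, with $\omega_n$ the measure of the unit sphere,
\[
\Lambda_0(b)=\omega_n\int_0^\infty b(r)\,r^{-1-2s}dr>0,\qquad\Lambda_1(b)=\omega_n\int_0^\infty b(r)\,q(r)\,r^{-1-2s}dr ,
\]
where $q(r)=r^{n+2s}k(r)$ and $k(r)$ is the average of $|e-z|^{-n-2s}$ over $|z|=r$. So the slope $\Lambda_1(b)/\Lambda_0(b)$ is a weighted average of $q$ over the support of $b$. The function $q$ is positive and continuous on $(0,1)\cup(1,\infty)$. As $r\to0$, $k\to1$ and $q\to0$. As $r\uparrow1$, $q\to\infty$: for $n=1$ because $k(r)\ge\frac12(1-r)^{-1-2s}$, and for $n\ge2$ by Fatou's lemma, since $|e-z|^{-n-2s}$ is not integrable on the unit sphere, which has dimension $n-1$.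

Choose $r_1,r_2\in(0,1)$ with $q(r_1)<q(2)<q(r_2)$, and bumps $b_1,b_2,b_3$ supported so close to the spheres of radii $r_1,r_2,2$ that the slope of $\Lambda(b_3)$ lies strictly between those of $\Lambda(b_1)$ and $\Lambda(b_2)$. All three vectors have positive first coordinate, so $\Lambda(b_1),\Lambda(b_2)$ form a basis of $\mathbb R^2$ and $\Lambda(b_3)=c_1\Lambda(b_1)+c_2\Lambda(b_2)$ with $c_1,c_2>0$. Write $\Lambda(u_0)=a_1\Lambda(b_1)+a_2\Lambda(b_2)$, take $\alpha_3\ge0$ so large that $\alpha_i=a_i+\alpha_3c_i\ge0$ for $i=1,2$, and set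
\[
u=u_0-\alpha_1b_1-\alpha_2b_2+\alpha_3b_3 .
\]
Then $\Lambda(u)=0$; $u\le u_0<0$ for $0<|x|<1$ and $u\ge u_0>0$ for $|x|>1$; and $u=u_0$ near $0$, near $|x|=1$ and near infinity. Also $u,\nabla u\in L^2$, so $u\in H^s(\mathbb R^n)$, and $u\in L^1(\mathbb R^n)$.

\emph{The function $w=(-\Delta)^su$.} All derivatives of $u$ are bounded, so we may differentiate under the last integral in \eqref{eq:operator}: $w$ is smooth. It is radial and vanishes at $0$ and on $|x|=1$. For large $|x|$ split that integral at $|z|=|x|/2$. The near part is at most $C\sup_{B_{|x|/2}(x)}|D^2u|\,|x|^{2-2s}\le C|x|^{-n-4s}$, and the far part is at most $C|u(x)||x|^{-2s}+C|x|^{-n-2s}\|u\|_1$. So $w=O(|x|^{-n-2s})$.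

\emph{The potential.} Let $V=-w/u$ off the zeros of $u$, where it is smooth and radial. At infinity $|x|^{n+2s}u\to1$, so $V$ is bounded there. Near $r=1$, $w(r)=(r-1)\int_0^1w'(1+\tau(r-1))\,d\tau$, and $u$ is $r-1$ times a positive smooth function, so $V$ extends smoothly. Near $0$, integrating $(r^{n-1}w')'=r^{n-1}\Delta w$ gives $w'(r)=rA(x)$ with $A(x)=\int_0^1\tau^{n-1}(\Delta w)(\tau x)\,d\tau$ smooth in $x$. Since $w(0)=0$, we obtain $w(x)=|x|^2\int_0^1\tau A(\tau x)\,d\tau$, which is $|x|^2$ times a smooth function, while $u$ is $|x|^2$ times a smooth function equal to $-1$ at $0$. So $V$ extends smoothly across $0$, and $w+Vu=0$ everywhere by continuity.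
\end{proof}

\begin{thebibliography}{9}

\bibitem{CI}
Gabriele Cora, Alessandro Iacopetti,
\emph{On the structure of the nodal set and asymptotics of least energy sign-changing radial solutions of the fractional Brezis-Nirenberg problem},
arXiv:1708.06149 (2017).

\bibitem{RS1}
Ros-Oton, Serra,
J. Math. Pures Appl. \textbf{101} (2014).

\bibitem{RS2}
Ros-Oton, Serra,
Arch. Ration. Mech. Anal. \textbf{213} (2014).

\bibitem{Si}
Silvestre,
Comm. Pure Appl. Math. \textbf{60} (2007).

\end{thebibliography}
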